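# Weakly small division rings of positive characteristic are commutative

## 1. Definable sets, types over finite sets, weak smallness

Throughout, $D$ is a division ring (every non-zero element is invertible, multiplication need not commute), possibly equipped with extra first-order structure, and $T=\mathrm{Th}(D)$. A field is a commutative division ring. For a subset $X$ of a ring $R$ we write $C_R(X)$ for the centralizer of $X$ in $R$ and $Z(R)$ for the center. For example, in Hamilton's quaternions $\mathbb H$ we have $Z(\mathbb H)=\mathbb R$ and $C_{\mathbb H}(i)=\mathbb R+\mathbb Ri$.

**Definition (definable, $\mathrm{dcl}$).** Let $A\subseteq D$. A subset of a power of $D$ is $A$-definable if it is defined by a first-order formula with parameters in $A$. "Definable" alone means definable with finitely many parameters from $D$. An element $d\in D$ belongs to $\mathrm{dcl}(A)$ if the singleton $\{d\}$ is $A$-definable.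

Example: for $a\in D$ the centralizer $C_D(a)=\{x: ax=xa\}$ is $\{a\}$-definable, and $Z(C_D(a))$ is too. If $a,b\in D$, then $a+b$, $ab$, $ab-ba$ and (for $a\ne 0$) $a^{-1}$ lie in $\mathrm{dcl}(a,b)$. More generally, an $A$-definable function sends points of $\mathrm{dcl}(A)$ to points of $\mathrm{dcl}(A)$. So $\mathrm{dcl}(A)$ is a division subring of $D$ containing $A$. A set defined with parameters from $\mathrm{dcl}(A)$ is $A$-definable, since each parameter can be replaced by its definition.

**Definition (types).** A complete $1$-type over $A$ is an ultrafilter $q$ on the Boolean algebra of $A$-definable subsets of $D$. (Two formulas over $A$ are equivalent modulo the theory of $D$ with names for $A$ exactly when they define the same subset of $D$, so this is the usual notion.) We write $X\in q$ and say "$q$ contains $X$". $S_1(A)$ is the set of these types. For an $A$-definable $X\subseteq D$ put $[X]=\{q\in S_1(A): X\in q\}$. The sets $[X]$ are a basis of clopen sets of a compact Hausdorff topology.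

Two facts are used constantly. A family of $A$-definable sets with the finite intersection property lies in a common type. And $[X]\neq\emptyset$ if and only if $X\neq\emptyset$. Each $d\in D$ has a type $\mathrm{tp}(d/A)=\{X: d\in X\}$. If $d\in\mathrm{dcl}(A)$, this type is isolated, by $[\{d\}]$.

Example: let $K$ be an algebraically closed field with no extra structure and $A\subseteq K$ finite. Every definable subset of $K$ is finite or cofinite. A type containing a finite set contains a minimal non-empty $A$-definable finite set and is isolated by it. There are infinitely many such types, because $K$ contains infinitely many elements algebraic over its prime field, and there are only countably many because there are only countably many formulas over $A$. There is exactly one other type, consisting of the cofinite $A$-definable sets, and it is not isolated. So $S_1(A)$ is countable.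

**Definition (weakly small, small).** $D$ is weakly small if for every finite $A\subseteq D$ the space $S_1(A)$ is countable. $D$ is small if for every $n<\omega$ there are only countably many complete $n$-types over $\emptyset$.

A small $D$ is weakly small: a $1$-type over a tuple $(a_1,\dots,a_{n})$ is determined by the $(n+1)$-type over $\emptyset$ obtained by turning the $a_i$ into variables. The previous example shows that algebraically closed fields are weakly small. A finite division ring is weakly small, having finitely many definable subsets.

The quaternions $\mathbb H$ are not weakly small. Indeed $\mathbb R=Z(\mathbb H)$ is $\emptyset$-definable, the order on it is $\emptyset$-definable ($r\le s$ if and only if $s-r$ is the square of a central element), and each rational is in $\mathrm{dcl}(\emptyset)$. Two distinct reals are separated by a rational, so distinct reals have distinct types over $\emptyset$.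

## 2. Scattered spaces, Cantor–Bendixson rank and degree

**Definition (scattered).** A topological space is scattered if every non-empty subspace has an isolated point.

Example: $\{0\}\cup\{1/n:n\ge1\}\subseteq\mathbb R$ is scattered; the Cantor set is not, since it has no isolated point itself.

The only model-theoretic hypothesis that the proofs below use is
$$(*)\qquad\text{for every finite }A\subseteq D\text{ the space }S_1(A)\text{ is scattered.}$$

**Weak smallness implies $(*)$.** Suppose $S_1(A)$ has a non-empty subspace without isolated points. Its closure also has none, so it is a non-empty compact Hausdorff space in which every singleton is closed with empty interior. By the Baire category theorem it is not a countable union of singletons. So $S_1(A)$ is uncountable.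

**Definition (derivatives).** For a space $Y$ put $Y^{(0)}=Y$, let $Y^{(\beta+1)}$ be the set of non-isolated points of $Y^{(\beta)}$, and at limits let $Y^{(\beta)}=\bigcap_{\gamma<\beta}Y^{(\gamma)}$.

Example: for $Y=\{0\}\cup\{1/n:n\geq 1\}$ we get $Y^{(1)}=\{0\}$ and $Y^{(2)}=\emptyset$.

**Definition (rank and degree).** Assume $(*)$, let $A$ be finite and $X\subseteq D$ non-empty and $A$-definable. $CB_A(X)$ is the largest ordinal $\beta$ with $[X]^{(\beta)}\neq\emptyset$, and $d_A(X)=|[X]^{(\beta)}|$ for this $\beta$.

We check that this makes sense. The derivatives of $[X]$ are closed, and by scatteredness each non-empty one loses a point at the next stage, so some derivative is empty. The least $\gamma$ with $[X]^{(\gamma)}=\emptyset$ is not $0$, and it is not a limit, because by compactness a decreasing intersection of non-empty closed sets is non-empty. So $\gamma=\beta+1$, and $\beta$ is the rank. All points of the compact space $[X]^{(\beta)}$ are isolated, so it is finite: $d_A(X)$ is a positive integer.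

Example: in an algebraically closed field $K$ as above, $CB_A(K)=1$ and $d_A(K)=1$. For $X=\{\sqrt2,-\sqrt2\}\subseteq\mathbb C$ the rank is $0$ over every $A$. The degree is $d_\emptyset(X)=1$, since an automorphism of $\mathbb C$ exchanges the two points, but $d_{\{\sqrt2\}}(X)=2$. Rank and degree are attached to a parameter set $A$. This dependence will be the main obstacle later.

Since $[X]$ is open in $S_1(A)$, induction on $\beta$ gives
$$[X]^{(\beta)}=[X]\cap S_1(A)^{(\beta)}, \tag{1}$$
because a point of $[X]\cap S_1(A)^{(\beta)}$ is isolated there if and only if it is isolated in $S_1(A)^{(\beta)}$. In the same way $[X]^{(\beta)}=[X]\cap[Y]^{(\beta)}$ for $X\subseteq Y$.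

## 3. Brauer groups, symbol algebras, the Weyl algebra

**Definition (Brauer group).** A finite-dimensional algebra over a field $E$ is central simple if it is simple with center $E$. Each is $M_r(\Delta)$ for a division algebra $\Delta$ with center $E$, unique up to isomorphism. Two are equivalent if they have the same $\Delta$. The classes form, under $\otimes_E$, the abelian group $\mathrm{Br}(E)$, which we write additively. It is a torsion group, and $\mathrm{Br}(E)\cong H^2(\mathrm{Gal}(E_s/E),E_s^*)$ with $E_s$ a separable closure.

So $\mathrm{Br}(E)=0$ means that every central simple $E$-algebra is some $M_n(E)$. Example: $\mathrm{Br}(\mathbb C)=0$, and $\mathrm{Br}(\mathbb R)=\{0,[\mathbb H]\}$. We also use: if $\Gamma$ is a division ring finite dimensional over its center $k$ and $E\supseteq k$ is a field, then $\Gamma\otimes_kE$ is central simple over $E$.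

**Definition (symbol algebra).** Let $m$ be invertible in $E$ and $\omega\in E$ a primitive $m$-th root of unity. For $a,b\in E^*$, $(a,b)_\omega$ is the $E$-algebra generated by $u,v$ with $u^m=a$, $v^m=b$, $uv=\omega vu$. It is central simple of dimension $m^2$, its class is killed by $m$, and $[(aa',b)_\omega]=[(a,b)_\omega]+[(a',b)_\omega]$.

Example: $m=2$, $\omega=-1$ gives quaternion algebras, and $(-1,-1)_{-1}$ over $\mathbb R$ is $\mathbb H$.

**Definition (Weyl algebra).** $A_1(\mathbb Q)$ is the $\mathbb Q$-algebra generated by $x,y$ subject to $xy-yx=1$.

Example: on $\mathbb Q[y]$ let $x$ act as $d/dy$ and $y$ as multiplication by $y$. Then $(xy-yx)g=(yg)'-yg'=g$, so the relation holds.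

We recall the theorems quoted later.

* Wedderburn: finite division rings are commutative.
* Jacobson: a division ring algebraic over a finite field is commutative.
* Jacobson density: let $V$ be a simple left $R$-module and $\Delta=\mathrm{End}_R(V)$. If $v_1,\dots,v_r\in V$ are $\Delta$-independent and $y_1,\dots,y_r\in V$, some $\rho\in R$ satisfies $\rho v_i=y_i$ for all $i$.
* Kummer: if $K$ contains a primitive $\ell$-th root of unity, $\ell$ a prime different from $\operatorname{char}K$, every cyclic extension of degree $\ell$ is $K(y)$ with $y^\ell\in K$.
* Artin–Schreier: in characteristic $p$ every cyclic extension of degree $p$ is $K(y)$ with $y^p-y\in K$.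
* Merkurjev–Suslin (Math. USSR Izv. 21 (1983), 307–340): if $m$ is invertible in a field $E$ containing a primitive $m$-th root of unity $\omega$, then $\mathrm{Br}(E)[m]$ is generated by the classes $[(a,b)_\omega]$, $a,b\in E^*$.

## 4. Is a weakly small division ring of positive characteristic commutative?

Cédric Milliet's "Fields and rings with few types" (arXiv:1104.0288, 2011) is the source of the question. Two results are known: every superstable division ring is a field (Cherlin–Shelah), and every small division ring of positive characteristic is a field. Small implies weakly small, so it is natural to ask whether "small" can be weakened to "weakly small" in the second result. In plain words: if $D$ has characteristic $p>0$ and no finite set of parameters sees more than countably many kinds of elements, must $D$ be commutative?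

The answer is yes. We shall prove four statements.

**Theorem A.** Every weakly small division ring of positive characteristic is a field.

**Theorem B.** Let $D$ satisfy $(*)$. Then $D$ is commutative if and only if $xy-yx=1$ has no solution in $D$. In positive characteristic this equation never has a solution. Hence a non-commutative weakly small division ring has characteristic $0$ and contains the first Weyl algebra $A_1(\mathbb Q)$.

**Theorem C.** Let $D$ satisfy $(*)$, in any characteristic. Every division subring $\Gamma\subseteq D$, definable or not, that is finite dimensional over its center is commutative.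

**Theorem D.** Let $D$ satisfy $(*)$. Let $K$ be a definable commutative subfield of $D$ which has characteristic $0$ or contains an element transcendental over $\mathbb F_p$. Then $K$ is perfect, $K^*$ is divisible, $K$ contains primitive $n$-th roots of unity for all $n$ prime to $\operatorname{char}K$, $x\mapsto x^p-x$ is onto in characteristic $p$, and $\mathrm{Br}(K)=0$.

The proof does not settle whether the case of characteristic $0$ with $xy-yx=1$ solvable can occur.

## 5. Finite rings, algebraic rings, imperfect fields

If $D$ is finite, it is commutative by Wedderburn. If $\operatorname{char}D=p$ and every element is algebraic over $\mathbb F_p$, it is commutative by Jacobson. So the interesting $D$ of characteristic $p$ contains some $t$ transcendental over $\mathbb F_p$. It is infinite, and the subfield $\mathbb F_p(t)$ lies in $\mathrm{dcl}(t)$.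

Next, how does counting types interact with algebra? Take a weakly small field $K$ of characteristic $p$. We show by hand that $K$ is perfect. Suppose $t\in K$ is not a $p$-th power, and put
$$\varphi_0(x)=x^p,\qquad \varphi_1(x)=x^p+t .$$
Both maps are injective, and their images are disjoint: $x^p=y^p+t$ would give $t=(x-y)^p$. For a finite word $s=s_1\dots s_n$ in $0,1$ let $X_s=\varphi_{s_1}\circ\dots\circ\varphi_{s_n}(K)$. Since the maps are injective, $X_{s0}$ and $X_{s1}$ are disjoint non-empty subsets of $X_s$, all $\{t\}$-definable. Along an infinite word the sets are nested, so some type over $\{t\}$ contains them all, and different infinite words give different types. That is $2^{\aleph_0}$ types over $\{t\}$, a contradiction. In particular $\mathbb F_p(t)$ is not weakly small.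

The same argument shows that an injective definable endomorphism of a definable group is onto. For squaring on $K^*$ in characteristic $\ne2$ it breaks, because the kernel is $\{\pm1\}$: with $\varphi_i(x)=g_ix^2$, where $g_0,g_1$ lie in different cosets of the squares, the images of $\varphi_0\varphi_0$ and $\varphi_0\varphi_1$ need not be disjoint. For $K=\mathbb R$, $g_0=1$, $g_1=-1$ these images are even equal. So for maps with finite kernel we need a measure finer than "there is a binary tree", and the degree $d_A$ is such a measure.

## 6. A plan through finite dimension, and the chain condition that it lacks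

Here is a sensible plan. First show that $D$ has finite dimension over the definable field $Z(D)$. Then show $\mathrm{Br}(Z(D))=0$ and conclude.

For the first part, take $a\in D$ and the additive map $f(x)=ax-xa$. Its kernel is $C_D(a)$. Let $W_a$ be its image, and suppose for now that $D=C_D(a)\oplus W_a$. As we shall see, this holds whenever $xy-yx=1$ has no solution. Then $W_a$ is a right $C_D(a)$-subspace of codimension $1$, and so is each $bW_a$ with $b\in D^*$. The intersection $\bigcap_{b\in D^*}bW_a$ is a left ideal that does not contain $1$, so it is $0$. If finitely many of these hyperplanes already had intersection $0$, then $D$ would embed in a finite direct sum of one-dimensional spaces, so it would have finite dimension over $C_D(a)$. So we want a descending chain condition on intersections of the groups $bW_a$.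

Try to prove it by ranks. In an infinite descending chain $G_0>G_1>\cdots$ of definable subgroups choose $g_j\in G_j\setminus G_{j+1}$. Then $G_{j+1}$ and $g_j+G_{j+1}$ are disjoint subsets of $G_j$, related by a definable bijection. So in passing from $G_j$ to $G_{j+1}$ either the rank drops or the degree is at least halved, and neither can go on forever. The exact point of failure is that this comparison needs one parameter set $A$ over which $G_j$, $G_{j+1}$ and the translation by $g_j$ are all definable. The parameters of the $G_j$ and the elements $g_j$ keep coming in, $A$ has to grow with $j$, and $(CB_A,d_A)$ for different $A$ cannot be compared.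

For groups with few types over finite sets the chain condition can really fail. Let $V$ be an $\mathbb F_2$-vector space with basis $e_i,f_i$ ($i\ge1$) and the alternating bilinear form $\beta$ with $\beta(e_i,f_i)=1$ and all other pairs of distinct basis vectors orthogonal. Consider the structure $(V,+,\beta)$. Let $A$ be finite and $U$ its span, and let $x,x'\notin U$ satisfy $\beta(x,u)=\beta(x',u)$ for all $u\in U$. Then the identity on $U$ together with $x\mapsto x'$ is an isometry between two subspaces of some $V_0=\langle e_1,f_1,\dots,e_N,f_N\rangle$. By Witt's theorem it extends to an isometry of $V_0$, and then to $V=V_0\oplus V_0^\perp$ by the identity on $V_0^{\perp}$. So the automorphisms fixing $A$ have at most $|U|+2^{|A|}$ orbits on $V$. Only finitely many types over $A$ are realized in $V$. Realized types are dense, so $S_1(A)$ is finite. Yet the definable subgroups $G_j=\{x:\beta(x,e_1)=\dots=\beta(x,e_j)=0\}$ decrease strictly forever, since $f_{j+1}\in G_j\setminus G_{j+1}$. (This $V$ is a group, not a division ring. It shows that the rank comparison alone cannot give the chain condition.)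

What survives is a chain condition for the traces of the groups on $\Gamma=\mathrm{dcl}(A)$ with $A$ finite and fixed: if all the groups are $\Gamma$-definable and all the witnesses $g_j$ lie in $\Gamma$, then everything is $A$-definable and the comparison works. So we shall run the finite-dimension argument inside $\Gamma$ instead of $D$. The price is that $\Gamma$ and its center need not be definable, so rank arguments do not apply to them directly. We pay it twice. Decompositions such as $C_D(a)\oplus W_a$ are proved in $D$ and then restricted to $\Gamma$, which works because the components of a point of $\Gamma$ are again in $\Gamma$. And the center $k$ of $\Gamma$ is enlarged to a union of definable fields $Z(C_D(F))$, with $F\subseteq k$ finite.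

## 7. Ranks under finite-to-one maps, and chains with witnesses in $\mathrm{dcl}(A)$

Assume $(*)$ and let $A$ be finite. All sets in the following three rules are $A$-definable and non-empty.

**Rule 1.** An $A$-definable bijection $f:X\to Y$ preserves $CB_A$ and $d_A$. Indeed $f_*(q)=\{Y'\text{ $A$-definable}: f^{-1}(Y')\in q\}$ defines a homeomorphism $[X]\to[Y]$ with inverse $(f^{-1})_*$, and rank and degree depend only on the space.

**Rule 2.** If $X\subseteq Y$, then $CB_A(X)\le CB_A(Y)$. If $X_1,\dots,X_r\subseteq Y$ are pairwise disjoint and of the same rank as $Y$, then $\sum_i d_A(X_i)\le d_A(Y)$. By (1), $[X]^{(\beta)}\subseteq[Y]^{(\beta)}$ for all $\beta$, which gives the first claim. For $\beta=CB_A(Y)$ the sets $[X_i]^{(\beta)}$ are disjoint subsets of $[Y]^{(\beta)}$, which gives the second.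

**Rule 3.** If $f:X\to Y$ is an $A$-definable surjection with fibers of size $\le n$, then $CB_A(X)=CB_A(Y)$ and $d_A(X)\le n\,d_A(Y)$.

*Proof of Rule 3.* The map $f_*:[X]\to[Y]$ defined as in Rule 1 is continuous, since $f_*^{-1}([Y'])=[f^{-1}(Y')]$ for $A$-definable $Y'\subseteq Y$.

It is open and onto. For $A$-definable $X'\subseteq X$ we claim $f_*([X'])=[f(X')]$. The inclusion $\subseteq$ is clear, since $X'\subseteq f^{-1}(f(X'))$. Conversely let $q\ni f(X')$. For every $Y'\in q$ the set $Y'\cap f(X')$ is non-empty, so $X'\cap f^{-1}(Y')$ is non-empty. These sets have the finite intersection property, so some type $p$ contains $X'$ and all $f^{-1}(Y')$. Then $f_*(p)\supseteq q$, hence $f_*(p)=q$.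

Its fibers have size $\le n$. If $n+1$ distinct types $p_0,\dots,p_n$ lie over $q$, separate them by disjoint $A$-definable sets $X_i\in p_i$, $X_i\subseteq X$. Then $f(X_i)\in q$ for all $i$, so $\bigcap_if(X_i)\in q$ is non-empty. An element of it has a preimage in each $X_i$, so it has $n+1$ preimages, a contradiction.

Finally we show by induction that $f_*^{-1}([Y]^{(\beta)})=[X]^{(\beta)}$ for all $\beta$. The case $\beta=0$ is clear, and limits are intersections. Suppose it holds for $\beta$, and let $g:[X]^{(\beta)}\to[Y]^{(\beta)}$ be the restriction of $f_*$. It is a restriction to a full preimage, so it is still continuous, onto, finite-to-one, and open: $f_*(U\cap f_*^{-1}(B))=f_*(U)\cap B$. If $p$ is isolated in $[X]^{(\beta)}$, then $g(p)$ is isolated, since $g$ is open. If $r$ is isolated in $[Y]^{(\beta)}$, then $g^{-1}(r)$ is open in $[X]^{(\beta)}$ and is a finite Hausdorff, hence discrete, space, so all its points are isolated in $[X]^{(\beta)}$. Thus $p$ is isolated if and only if $g(p)$ is, and the claim holds for $\beta+1$.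

With $\beta=CB_A(Y)$ we get $[X]^{(\beta)}\ne\emptyset$, $[X]^{(\beta+1)}=\emptyset$ and $|[X]^{(\beta)}|\le n|[Y]^{(\beta)}|$. $\square$

**Lemma 1.** Let $D$ satisfy $(*)$, let $G\subseteq D$ be a definable group and $f:G\to G$ a definable endomorphism with finite kernel of size $n$. Then $[G:f(G)]\le n$. In particular, if $f$ is injective, it is surjective.

*Proof.* Suppose $g_0,\dots,g_n\in G$ lie in distinct left cosets of $f(G)$. Let $A$ be finite, containing the $g_i$ and all defining parameters. The map $f:G\to f(G)$ has fibers of size $n$, so by Rule 3 $CB_A(f(G))=CB_A(G)$ and $d_A(G)\le n\,d_A(f(G))$. The sets $g_if(G)$ are disjoint, $A$-definable, and in $A$-definable bijection with $f(G)$. By Rules 1 and 2,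
$$(n+1)\,d_A(f(G))\le d_A(G)\le n\,d_A(f(G)),$$
which is impossible, as $d_A(f(G))\geq 1$. $\square$

**Lemma 2.** Let $D$ satisfy $(*)$, let $A\subseteq D$ be finite, $\Gamma=\mathrm{dcl}(A)$, and let $(H_i)_{i\in I}$ be a family of $\Gamma$-definable subgroups of $(D,+)$. Then there is a finite $I_0\subseteq I$ with $\Gamma\cap\bigcap_{i\in I_0}H_i=\Gamma\cap\bigcap_{i\in I}H_i$. (An empty intersection of subgroups means $D$.)

*Proof.* Each $H_i$ is $A$-definable. Suppose no finite $I_0$ works. Start with $G_0=D$. Given a finite intersection $G_j$ of groups $H_i$, we have $\Gamma\cap G_j\neq\Gamma\cap\bigcap_iH_i$, so there are $g_j\in\Gamma\cap G_j$ and $i$ with $g_j\notin H_i$. Put $G_{j+1}=G_j\cap H_i$. Now $G_{j+1}$ and $g_j+G_{j+1}$ are disjoint subsets of $G_j$. They are $A$-definable because $g_j\in\mathrm{dcl}(A)$, and translation by $g_j$ is an $A$-definable bijection between them. So they have equal rank and degree over $A$. By Rule 2 either $CB_A(G_{j+1})<CB_A(G_j)$, or the ranks are equal and $2d_A(G_{j+1})\le d_A(G_j)$. Hence the pairs $(CB_A(G_j),d_A(G_j))$ decrease strictly in the lexicographic order forever, which is impossible. $\square$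

## 8. Definable subfields: translations fix the types of maximal rank

Lemma 1 gives only finite index for $n$-th powers in $K^*$. We want index $1$, and get it by showing that $K$ has no proper definable subgroups of finite index, additive or multiplicative. The mechanism is that the finitely many types of maximal rank are fixed by all translations.

**Lemma 3.** Let $D$ satisfy $(*)$ and let $K\subseteq D$ be a definable commutative subfield such that $\operatorname{char}K=0$, or $\operatorname{char}K=p$ and $K$ contains $t$ transcendental over $\mathbb F_p$. Then:

1. every definable finite-index subgroup $N$ of $(K,+)$ equals $K$;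
2. every definable finite-index subgroup $H$ of $K^*$ equals $K^*$;
3. $K^*$ is divisible; in characteristic $p$, $K$ is perfect and $x\mapsto x^p-x$ is onto;
4. $K$ contains a primitive $n$-th root of unity for each $n$ prime to $\operatorname{char}K$.

*Proof.* **Translation invariance.** Let $A$ be any finite set containing parameters for $K$ and, in characteristic $p$, the element $t$. Then $\Gamma_0=K\cap\mathrm{dcl}(A)$ is a subfield, infinite because it contains $\mathbb Q$ or $\mathbb F_p(t)$. Put $\alpha=CB_A(K)$ and $\mathcal G=[K]^{(\alpha)}$, a finite set. For $b\in\Gamma_0$ and $c\in\Gamma_0^*$ the $A$-definable bijections $\tau_b:x\mapsto x+b$ and $\mu_c:x\mapsto cx$ of $K$ act on $[K]$ by homeomorphisms, so they permute $\mathcal G$. Let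
$$P=\{b\in\Gamma_0:\tau_b\text{ fixes every }q\in\mathcal G\}.$$
It is the kernel of the action of $(\Gamma_0,+)$ on the finite set $\mathcal G$, so it has finite index in $\Gamma_0$. Since $\mu_c\tau_b\mu_c^{-1}=\tau_{cb}$, it is closed under multiplication by $\Gamma_0^*$, so $P$ is an ideal of the field $\Gamma_0$. A finite-index subgroup of an infinite group is not $0$, so $P=\Gamma_0$. That is,
$$\text{every }q\in\mathcal G\text{ is invariant under translation by every }b\in\Gamma_0. \tag{2}$$
So if $q\in\mathcal G$ contains $X$, it contains $X+b$ for each $b\in\Gamma_0$. We may enlarge $A$ as we like (then $\Gamma_0,\alpha,\mathcal G$ change), and (2) remains true.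

**Part 1.** Let $b\in K$. Choose $A$ to contain also $b$, parameters for $N$, and representatives of its finitely many cosets. Let $q\in\mathcal G$. The cosets are $A$-definable and partition $K$, so $q$ contains one of them, $e+N$. By (2) it contains $e+b+N$. Two sets in $q$ meet, and these are cosets of $N$, so they are equal and $b\in N$.

**Part 2.** Suppose $H\ne K^*$. We look for $x$ such that $x$ and $x+1$ lie in the same coset $eH\ne H$ while $x^{-1}+1$ lies in $e^{-1}H$; the identity $x+1=x(x^{-1}+1)$ then gives a contradiction. Choose $A$ to contain also parameters for $H$ and representatives of all its cosets in $K^*$, among them some $e\notin H$. The space $[K]$ is infinite, since it contains the distinct types of the elements of $\Gamma_0$. So $\alpha\ge1$, and the isolated type of $0$ is not in $\mathcal G$. Hence $\mathcal G\subseteq[K^*]$, and $[K^*]^{(\alpha)}=[K^*]\cap[K]^{(\alpha)}=\mathcal G$. A type in $\mathcal G$ contains some coset $e_0H$ with $e_0\in A$ one of the representatives. Applying $\mu_{ee_0^{-1}}$ we get $q\in\mathcal G$ with $eH\in q$. By (2) with $b=-1$, $q$ contains $\{x\in K:x+1\in eH\}$. Inversion $\iota$ is an $A$-definable bijection of $K^*$, so $\iota_*$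 preserves $[K^*]^{(\alpha)}=\mathcal G$. Thus $\iota_*q\in\mathcal G$, and it contains $(eH)^{-1}=e^{-1}H$. By (2), $\iota_*q$ contains $\{y:y+1\in e^{-1}H\}$, which means that $q$ contains $\{x\in K^*:x^{-1}+1\in e^{-1}H\}$. The three sets found in $q$ have a common element $x\in K^*$:
$$x\in eH,\qquad x+1\in eH,\qquad x+1=x(x^{-1}+1)\in eH\cdot e^{-1}H=H .$$
So $eH=H$, contradicting $e\notin H$.

**Part 3.** If $n$ is prime to $\operatorname{char}K$ (any $n\ge1$ in characteristic $0$), the endomorphism $x\mapsto x^n$ of $K^*$ has a finite kernel, so its image has finite index by Lemma 1 and is $K^*$ by part 2. In characteristic $p$, $x\mapsto x^p$ is an injective additive endomorphism of $K$, hence onto by Lemma 1. So $K$ is perfect, and together $K^*$ is divisible. The additive map $x\mapsto x^p-x$ has kernel $\mathbb F_p$, so its image has finite index by Lemma 1 and is $K$ by part 1.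

**Part 4.** First let $n=\ell$ be a prime different from $\operatorname{char}K$, and assume the claim for all smaller primes different from $\operatorname{char} K$. Suppose a primitive root $\zeta_\ell$ is not in $K$. Then $K(\zeta_\ell)/K$ is a Galois extension whose group embeds in $(\mathbb Z/\ell)^*$, so it is cyclic of degree $>1$ dividing $\ell-1$. It contains a cyclic extension $L/K$ of prime degree $\ell'<\ell$. If $\ell'=\operatorname{char}K=p$, then $L=K(y)$ with $y^p-y=c\in K$. By part 3 there is $y_0\in K$ with $y_0^p-y_0=c$, and then $y\in y_0+\mathbb F_p\subseteq K$, a contradiction. If $\ell'\ne\operatorname{char}K$, then $\zeta_{\ell'}\in K$ by assumption, so $L=K(y)$ with $y^{\ell'}=c\in K^*$. By part 3, $c=y_0^{\ell'}$ with $y_0\in K$, and $y$ is $y_0$ times an $\ell'$-th root of unity, so $y\in K$, a contradiction. Hence $\zeta_\ell\in K$. If $\zeta\in K$ has order $\ell^r$ with $r\ge1$, an $\ell$-th root of $\zeta$ in $K$ has order $\ell^{r+1}$. So $K$ contains roots of unity of order $\ell^r$ for all $r$, and products of these of coprime orders give all $n$ prime to $\operatorname{char}K$. $\square$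

A test: let $D$ satisfy $(*)$ with $\operatorname{char}D\ne2$, and suppose that $D$ is a quaternion algebra over its center $k$, generated by $i,j$ with $i^2=a\in k^*$, $j^2\in k^*$, $ij=-ji$, where $k$ has characteristic $0$ or contains an element transcendental over $\mathbb F_p$. The field $k$ is definable, so $a=c^2$ with $c\in k$, and $(i-c)(i+c)=0$ forces $i=\pm c\in k$, contradicting $ij=-ji\neq ji$. So such a $D$ does not exist. For algebras of higher dimension we do not have generators with such simple relations, and the theorem of Merkurjev and Suslin takes their place.

## 9. Vanishing Brauer groups and finite-dimensional subrings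

**Lemma 4.** Let $E$ be a field with $E^*$ divisible, containing primitive $n$-th roots of unity for all $n$ prime to $\operatorname{char}E$. Then $\mathrm{Br}(E)=0$.

*Proof.* Since $\mathrm{Br}(E)$ is torsion, it suffices to show that $\mathrm{Br}(E)[m]=0$ for $m$ prime to $\operatorname{char}E$ and, if $\operatorname{char}E=p$, that $\mathrm{Br}(E)[p]=0$.

For $m$ prime to $\operatorname{char}E$, choose a primitive $m$-th root of unity $\omega\in E$. By Merkurjev–Suslin, $\mathrm{Br}(E)[m]$ is generated by classes $[(a,b)_\omega]$. Write $a=c^m$ with $c\in E^*$. Then $[(a,b)_\omega]=m[(c,b)_\omega]=0$.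

If $\operatorname{char}E=p$, divisibility by $p$ says that $E$ is perfect, so $E_s$ is an algebraic closure of $E$. On $E_s^*$ the map $x\mapsto x^p$ is injective, surjective, and commutes with the Galois group, so it is an automorphism of the Galois module $E_s^*$. On $H^2(\mathrm{Gal}(E_s/E),E_s^*)=\mathrm{Br}(E)$ it induces multiplication by $p$, which is therefore bijective. So $\mathrm{Br}(E)[p]=0$. $\square$

**Proof of Theorem D.** Lemma 3 gives all the assertions but the last (perfectness is automatic in characteristic $0$), and Lemma 4 applied to $E=K$ gives $\mathrm{Br}(K)=0$. $\blacksquare$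

The next proposition treats a finite-dimensional $\Gamma$ whose center need not be definable. It replaces the center by a union of definable fields that still commute with $\Gamma$.

**Proposition 5.** Let $D$ satisfy $(*)$, and let $\Gamma\subseteq D$ be a division subring of finite dimension over its center $k$. If $\operatorname{char}D=p>0$, assume that $k$ contains an element transcendental over $\mathbb F_p$. Then $\Gamma$ is commutative.

*Proof.* **Definable fields around $k$.** Let $s=1$ if $\operatorname{char}D=0$; otherwise let $s\in k$ be transcendental over $\mathbb F_p$. For finite $F\subseteq k$ with $s\in F$ put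
$$K_F=Z(C_D(F)).$$
This is a commutative subfield of $D$, definable with parameters $F$. Since $F$ is commutative, $F\subseteq C_D(F)$; and elements of $F$ commute with $C_D(F)$ by definition. So $F\subseteq K_F$. In particular $s\in K_F$, and Lemma 3 applies: $K_F^*$ is divisible and $K_F$ contains primitive roots of unity of all orders prime to the characteristic.

**The union is a field.** Let $F\subseteq F'\subseteq k$; we show $K_F\subseteq K_{F'}$. Let $z\in K_F$. As $k$ is commutative, $F'\subseteq C_D(F)$, so $z$ commutes with $F'$, that is, $z\in C_D(F')$. Also $z$ commutes with $C_D(F)$, hence with the smaller ring $C_D(F')$. So $z\in Z(C_D(F'))=K_{F'}$. Hence $E=\bigcup_FK_F$ is a directed union of fields, so it is a field. It contains $k$, since each element of $k$ lies in some $F$, and it satisfies the hypotheses of Lemma 4. Thus $\mathrm{Br}(E)=0$.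

**Splitting $\Gamma$.** Since $F\subseteq Z(\Gamma)$, we have $\Gamma\subseteq C_D(F)$, so $K_F$ commutes with $\Gamma$. Hence $E$ centralizes $\Gamma$, and $b\otimes e\mapsto be$ defines a ring homomorphism $\Gamma\otimes_kE\to D$. The ring $\Gamma\otimes_kE$ is central simple over $E$, so this map, which is not zero, is injective. Since $\mathrm{Br}(E)=0$, $\Gamma\otimes_kE\cong M_n(E)$ with $n^2=[\Gamma:k]$. For $n\ge2$ the ring $M_n(E)$ has zero divisors, and $D$ has none. So $n=1$ and $\Gamma=k$. $\square$

## 10. The relation $xa-ax=1$ in characteristic $p$

**Lemma 6.** If $D$ satisfies $(*)$ and $\operatorname{char}D=p>0$, then $xa-ax=1$ has no solution in $D$.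

*Proof.* Suppose $xa-ax=1$. The map $z\mapsto xz-zx$ is a derivation sending $a$ to $1$, so $xa^p-a^px=pa^{p-1}=0$, and thus $x\in C_D(a^p)$. Let $K=Z(C_D(a^p))$. This is a definable field, and it contains $a^p$. The map $y\mapsto y^p$ on $(K,+)$ is injective, hence onto by Lemma 1, so $a^p=c^p$ with $c\in K$. As $a\in C_D(a^p)$ and $c$ is central there, $a$ commutes with $c$, so $(a-c)^p=a^p-c^p=0$ and $a=c\in K$. But $x\in C_D(a^p)$ commutes with every element of $K$, so $xa-ax=0$, a contradiction. $\square$

## 11. From $\mathrm{dcl}(A)$ to finite dimension over the center

In this section $D$ satisfies $(*)$, the equation $xy-yx=1$ has no solution in $D$, and we suppose that $D$ is not commutative. We shall reach a contradiction.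

By Wedderburn $D$ is infinite. Put $t=1$ if $\operatorname{char}D=0$. If $\operatorname{char}D=p$, let $t\in D$ be transcendental over $\mathbb F_p$, which exists by Jacobson's theorem. Choose non-commuting $u,v\in D$ and put
$$A=\{t,u,v\},\qquad \Gamma=\mathrm{dcl}(A),\qquad k=Z(\Gamma).$$
Then $\Gamma$ is a non-commutative division subring of $D$. The aim is $[\Gamma:k]<\infty$, after which Proposition 5 finishes.

**Step 1. $D$ splits along each commutator map.** This step is for producing a hyperplane that avoids $1$. *For every $a\in D$: $D=C_D(a)\oplus W_a$, where $W_a=\{ax-xa:x\in D\}$, and $W_a$ is closed under left and right multiplication by $C_D(a)$.*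

Let $f(x)=ax-xa$, so $\ker f=C_D(a)$ and $\operatorname{im}f=W_a$. Suppose $0\ne y=f(x)$ and $ay=ya$. Then $a$ commutes with $y^{-1}$, and $z=y^{-1}x$ satisfies
$$az-za=y^{-1}(ax-xa)=1,$$
contrary to assumption. So $\ker f\cap\operatorname{im}f=0$, and $f$ restricts to an injective definable endomorphism of the definable group $(W_a,+)$. By Lemma 1 it is onto. Given $x\in D$, we have $f(x)\in W_a$, so there is $w\in W_a$ with $f(w)=f(x)$; then $x-w\in C_D(a)$. This proves $D=C_D(a)+W_a$, and the sum is direct. Finally, if $c$ commutes with $a$, then $cf(x)=f(cx)$ and $f(x)c=f(xc)$.

**Step 2. Finite dimension over centralizers.** This step runs the plan of Section 6 inside $\Gamma$, where Lemma 2 supplies the chain condition. *For every $a\in\Gamma$, $\Gamma$ has finite right dimension over $C:=C_\Gamma(a)$.*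

Put $W=W_a$. For $x\in\Gamma$, the two components of $x$ in $D=C_D(a)\oplus W$ are unique and are defined from $a$ and $x$. So they lie in $\mathrm{dcl}(a,x)\subseteq\Gamma$. Hence
$$\Gamma=C\oplus(W\cap\Gamma).$$
By Step 1, $W\cap\Gamma$ is a right $C$-subspace of $\Gamma$, and its codimension is $1$. For $b\in\Gamma^*$ we have $bW\cap\Gamma=b(W\cap\Gamma)$, and left multiplication by $b$ is a right $C$-linear automorphism of $\Gamma$, so $bW\cap\Gamma$ has codimension $1$ too. The groups $bW$ with $b\in\Gamma^*$ are $\Gamma$-definable subgroups of $(D,+)$. By Lemma 2 there are $b_1,\dots,b_n\in\Gamma^*$ with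
$$I:=\Gamma\cap\bigcap_{b\in\Gamma^*}bW=\Gamma\cap\bigcap_{i=1}^nb_iW .$$
Multiplying on the left by $c\in\Gamma^*$ permutes the sets $bW$ and maps $\Gamma$ to itself, so $cI=I$: $I$ is a left ideal of $\Gamma$. It is contained in $W$ (take $b=1$). Since $1\in C_D(a)$ and $C_D(a)\cap W=0$, we have $1\notin W$, so $I\ne\Gamma$ and $I=0$. Hence the right $C$-linear map $\Gamma\to\bigoplus_{i=1}^n\Gamma/(b_iW\cap\Gamma)$ is injective. The target has dimension $n$, so $\dim\Gamma_C\le n$.

**Step 3. A shortening argument.** This step converts dependence with coefficients in $\Gamma$ into dependence over $k$. *If $m_0,\dots,m_r\in\Gamma$ and there are $b_0,\dots,b_r\in\Gamma$, not all $0$, with $\sum_ib_ixm_i=0$ for all $x\in\Gamma$, then $m_0,\dots,m_r$ are linearly dependent over $k$.*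

Among all such relations for the given $m_i$, choose one with the fewest non-zero $b_i$, and multiply it on the left so that some $b_j=1$. Let $c\in\Gamma$. Replacing $x$ by $cx$ gives $\sum_ib_icxm_i=0$. Subtracting $c$ times the original relation gives
$$\sum_i(b_ic-cb_i)xm_i=0\qquad\text{for all }x\in\Gamma .$$
Zero coefficients stay zero and the $j$-th one becomes zero, so by minimality all coefficients vanish: $b_ic=cb_i$ for all $i$ and all $c\in\Gamma$. Thus $b_i\in k$, and $x=1$ gives $\sum_ib_im_i=0$ with $b_j=1$.

We also record a count. Let $C\subseteq\Gamma$ be a division subring with $\dim\Gamma_C=n<\infty$ and let $e_1,\dots,e_n$ be a right $C$-basis of $\Gamma$. Let $\Gamma$ act on $\mathrm{End}(\Gamma_C)$ on the left by $(b\cdot\varphi)(x)=b\varphi(x)$. A right $C$-linear map is determined by its values on the basis, which may be arbitrary, so $\varphi\mapsto(\varphi(e_1),\dots,\varphi(e_n))$ is an isomorphism of left $\Gamma$-spaces $\mathrm{End}(\Gamma_C)\to\Gamma^n$. Hence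
$$\mathrm{End}(\Gamma_C)\text{ has left $\Gamma$-dimension }n. \tag{3}$$

**Step 4. Algebraicity.** This step is for controlling subfields generated by finitely many elements. *Every $a\in\Gamma$ is algebraic over $k$.*

Let $C=C_\Gamma(a)$ and $n=\dim\Gamma_C$, finite by Step 2. For $0\le i\le n$ the map $x\mapsto xa^i$ is right $C$-linear, because $xca^i=xa^ic$ for $c\in C$. By (3) these $n+1$ maps are left $\Gamma$-dependent: there are $b_i\in\Gamma$, not all $0$, with $\sum_ib_ixa^i=0$ for all $x$. By Step 3, $1,a,\dots,a^n$ are $k$-dependent.

**Step 5. Finite dimension over the center.** This step uses a maximal commutative subfield and cuts it out by finitely many elements. *$[\Gamma:k]<\infty$.*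

Let $M$ be a maximal commutative subfield of $\Gamma$ (Zorn). If $x\in\Gamma$ centralizes $M$, the division subring generated by $M$ and $x$ is commutative, so $x\in M$. Hence $C_\Gamma(M)=M\supseteq k$. Apply Lemma 2 to the $\Gamma$-definable groups $C_D(m)$, $m\in M$: there are $m_1,\dots,m_r\in M$ with
$$C_\Gamma(m_1,\dots,m_r)=C_\Gamma(M)=M .$$
By Step 4 the field $F=k(m_1,\dots,m_r)\subseteq M$ has finite degree $s$ over $k$. As $k$ is central in $\Gamma$, also $C_\Gamma(F)=M$.

We first bound $\dim\Gamma_M$. Let $R\subseteq\mathrm{End}(\Gamma,+)$ be the ring generated by all left multiplications by elements of $\Gamma$ and all right multiplications by elements of $F$. Left and right multiplications commute with each other, so every element of $R$ is a sum of maps $x\mapsto bxg$ with $b\in\Gamma$, $g\in F$. If $g_1,\dots,g_s$ is a $k$-basis of $F$ and $g=\sum_j\kappa_jg_j$ with $\kappa_j\in k$, then $bxg=\sum_jb\kappa_jxg_j$. So $R$ is spanned by the maps $x\mapsto xg_j$ as a left $\Gamma$-space, and its left $\Gamma$-dimension is at most $s$.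

The $R$-module $\Gamma$ is simple, since a submodule is a left ideal of $\Gamma$. An $R$-endomorphism $\theta$ commutes with left multiplications, so $\theta(x)=x\theta(1)$. It commutes with right multiplications by $F$, so $\theta(1)\in C_\Gamma(F)=M$. Conversely, right multiplications by elements of $M$ commute with $R$. Hence $\mathrm{End}_R(\Gamma)$ consists of the right multiplications by $M$. If $e_1,\dots,e_{s+1}\in\Gamma$ were right $M$-independent, the density theorem would make the left $\Gamma$-linear map $R\to\Gamma^{s+1}$, $\rho\mapsto(\rho e_1,\dots,\rho e_{s+1})$, surjective, although $R$ has left $\Gamma$-dimension at most $s$. This is impossible, so $n:=\dim\Gamma_M\le s$.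

Now we bound $[M:k]$. For $m\in M$ the map $x\mapsto xm$ lies in $\mathrm{End}(\Gamma_M)$, since $M$ is commutative. By (3), $\mathrm{End}(\Gamma_M)$ has left $\Gamma$-dimension $n$. So for any $n+1$ elements of $M$ the corresponding maps are left $\Gamma$-dependent, and by Step 3 the elements are $k$-dependent. Thus $[M:k]\le n$, and $[\Gamma:k]=\dim\Gamma_M\cdot[M:k]<\infty$.

**Step 6. The contradiction.** This step checks the hypothesis of Proposition 5. Suppose $\operatorname{char}D=p$. If $k$ were algebraic over $\mathbb F_p$, then $t\in\Gamma$, which is algebraic over $k$ by Step 4, would be algebraic over $\mathbb F_p$, contrary to the choice of $t$. So $k$ contains an element transcendental over $\mathbb F_p$. In every characteristic Proposition 5 now applies, and $\Gamma$ is commutative. This contradicts $u,v\in\Gamma$, $uv\ne vu$.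

We have proved:
$$\text{if }D\text{ satisfies }(*)\text{ and }xy-yx=1\text{ has no solution in }D,\text{ then }D\text{ is commutative.} \tag{4}$$

## 12. Theorems A, B and C

**Proof of Theorem A.** Let $D$ be weakly small of characteristic $p>0$. Then $D$ satisfies $(*)$ by Section 2. By Lemma 6 the equation $xy-yx=1$ has no solution in $D$, and by (4) $D$ is commutative. After the first sentence the argument uses only $(*)$. $\blacksquare$

**Proof of Theorem B.** Let $D$ satisfy $(*)$. If $D$ is commutative, then $xy-yx=0\ne1$ for all $x,y$. The converse is (4). Lemma 6 is the statement on positive characteristic.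

Now let $D$ be non-commutative and satisfy $(*)$, for instance $D$ non-commutative and weakly small. By (4) there are $x,y\in D$ with $xy-yx=1$, and $\operatorname{char}D=0$ by Lemma 6. So there is a homomorphism $A_1(\mathbb Q)\to D$ sending the generators to $x,y$, and we show that it is injective. Using $xy=yx+1$, every element of $A_1(\mathbb Q)$ is a $\mathbb Q$-combination of the monomials $y^ix^j$, so it suffices that the elements $y^ix^j$ of $D$ are independent over $\mathbb Q$. The derivations $\partial(z)=xz-zx$ and $\delta(z)=zy-yz$ of $D$ satisfy
$$\partial(y^ix^j)=i\,y^{i-1}x^j,\qquad \delta(x^j)=j\,x^{j-1}.$$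
Suppose $\sum c_{ij}y^ix^j=0$ with rational coefficients not all $0$. Let $i_0$ be the largest $i$ for which some $c_{ij}\ne0$. Applying $\partial$ exactly $i_0$ times gives $i_0!\sum_jc_{i_0j}x^j=0$. Let $j_0$ be the largest $j$ with $c_{i_0j}\ne0$. Applying $\delta$ exactly $j_0$ times gives $i_0!\,j_0!\,c_{i_0j_0}=0$, a contradiction in characteristic $0$. So $D$ contains a copy of $A_1(\mathbb Q)$. $\blacksquare$

**Proof of Theorem C.** Let $D$ satisfy $(*)$ and let $\Gamma\subseteq D$ be a division subring finite dimensional over its center. In positive characteristic $D$ itself is commutative, by Lemma 6 and (4), so $\Gamma$ is. In characteristic $0$ the statement is Proposition 5. $\blacksquare$
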